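# Changing one coordinate at a time: $\ell_0$-isoperimetry in convex bodies

Throughout, $|\cdot|$ is Lebesgue measure of the appropriate dimension, and a convex body is a compact convex set with nonempty interior.

## 1. Half of a thin diagonal strip

Fix $0<w\le \frac12$ and let
$$K=\{(x,y)\in\mathbb R^2:\ |x-y|\le w,\ 0\le x+y\le 2\},\qquad S=\{(x,y)\in K:\ x+y\le 1\}.$$
So $K$ is a thin strip around a diagonal segment, and $S$ is its lower half. Which points of $K\setminus S$ can be moved into $S$, inside $K$, by changing only one coordinate?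

Use $u=x+y$ and $v=x-y$. Then $K$ is the rectangle $0\le u\le 2$, $|v|\le w$, and $S$ is its part $u\le 1$. Decreasing $x$ by $t$ sends $(u,v)$ to $(u-t,v-t)$; decreasing $y$ by $t$ sends $(u,v)$ to $(u-t,v+t)$. Take a point with $u>1$. To reach $S$ by a horizontal move we need $t\ge u-1>0$, and the only constraint that can fail is $v-t\ge -w$. So the best choice is $t=u-1$, and the move is possible exactly when $u-1\le w+v$. A vertical move is possible exactly when $u-1\le w-v$. Hence the set of reachable points is
$$1<u\le 1+w+|v| .$$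
Since $1+2w\le 2$, it is not cut off by the end of the strip. In the $(u,v)$-plane its area is $\int_{-w}^{w}(w+|v|)\,dv=3w^2$, while $S$ has area $2w$. The ratio, which is the same in the original coordinates, is
$$\frac{3w^2}{2w}=\frac32\,w .$$

To compare this with the shape of $K$, measure how round $K$ is with squares. With $Q=[-1,1]^2$ and $x_0=(\frac12,\frac12)$ we have $x_0+\frac w2Q\subset K$, because on this square $|v|\le w$ and $|u-1|\le w$. Also $K\subset x_0+\frac{1+w}{2}Q$, because $x=\frac{u+v}2\in[-\frac w2,1+\frac w2]$ and likewise for $y$. So $r=\frac w2$ and $R=\frac{1+w}2$ give $\frac rR=\frac{w}{1+w}$, and the ratio computed above is $\frac32(1+w)\frac rR\le\frac94\cdot\frac rR$.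

So in the plane a set of half the volume can have a boundary, in this one-coordinate sense, that is a fraction of order $r/R$ of its volume. Can it be much smaller than that, for some other body or set? What happens in dimension $n$, and for small sets?

## 2. The $\ell_0$ boundary, unconditional bodies, and three theorems

**Definition ($\ell_0$ boundary).** For $S\subset K\subset\mathbb R^n$, $\partial_0^KS$ is the set of points of $K\setminus S$ that can be reached from $S$ by changing at most one coordinate.

Section 1 computed one example. Two others: if $K=[0,1]^2$ and $S=[0,a]\times[0,1]$ with $0<a<1$, then $\partial_0^KS$ is all of $K\setminus S$; if $K=[0,1]^n$ and $S=[0,a]^n$, then $\partial_0^KS$ consists of the points with exactly one coordinate above $a$, of volume $na^{n-1}(1-a)$.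

**Definition (unconditional body).** A convex body $Q\subset\mathbb R^n$ is unconditional if it is symmetric under every sign change $x_i\mapsto -x_i$ of a coordinate.

The cube $[-1,1]^n$ and the cross-polytope $\{\sum|x_i|\le n\}$ are unconditional. The strip of Section 1, even when translated so that its center is $0$, is not. An unconditional body contains $0$ in its interior: take an interior point and all its sign changes, and average.

The standing hypothesis is that $n\ge2$, $K$ is a convex body, $Q$ is an unconditional convex body, $r,R>0$, and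
$$x_0+rQ\subset K\subset y_0+RQ. \tag{1}$$
Comparing volumes in (1) gives $r\le R$.

The paper of Manuel Fernandez V, "Improved $\ell_0$-Isoperimetry for Convex Bodies via Mass Transport", arXiv:2608.27854 (2026), has the bound
$$\frac{|\partial_0^KS|}{|S|}\ge\frac{cr}{nR}\min\Big\{1,\frac{\log(e/s)}n\Big\},\qquad s=\frac{|S|}{|K|}\in(0,\tfrac12],$$
with an absolute constant $c>0$. It is complemented there by examples for $n\ge5$, every $Q$ and $R\ge Cr$: sets of relative volume of constant order with $\ell_0$ boundary of relative volume $O(r/(nR))$, and, for $0<s<e^{-c'n}$, sets of relative volume $s$ with $\ell_0$ boundary of relative volume $O(r/R)$. In view of these examples it is conjectured there that the factor $1/n$ in front can be removed. These notes prove that it can.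

**Theorem 1.** Under (1), for every Borel $S\subset K$ with $s=|S|/|K|\in(0,\frac12]$,
$$\frac{|\partial_0^KS|}{|S|}\ \ge\ \frac1{70}\,\frac rR\,\min\Big\{1,\frac{\log(e/s)}n\Big\}.$$

**Theorem 2.** Under (1), for every Borel $S\subset K$ with $s=|S|/|K|\in(0,1)$, writing $m=\min\{s,1-s\}$,
$$\frac{|\partial_0^KS|}{|K|}\ \ge\ \frac1{140}\,\frac rR\;m\,\min\Big\{1,\frac{\log(e/m)}n\Big\}.$$

**Theorem 3.** There are absolute constants $C_0,C_1$ such that for all $n\ge2$, all unconditional convex bodies $Q\subset\mathbb R^n$, all $R\ge C_0r>0$ and all $s\in(0,\frac12]$ there are a convex body $K$ satisfying (1) for some $x_0,y_0$, and a Borel set $S\subset K$ with $|S|=s|K|$, such that both $|\partial_0^KS|$ and $|\partial_0^K(K\setminus S)|$ are at most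
$$C_1\frac rR\min\Big\{1,\frac{\log(e/s)}n\Big\}|S| .$$

Theorem 3 says that Theorems 1 and 2 are optimal up to an absolute constant at every set size, once $R\ge C_0r$; for sizes above $\frac12$ use $K\setminus S$.

**Notation for the lower bounds.** Let $S\subset K$ be Borel with $|S|>0$. Write $A=S$, $B=\partial_0^KS$, $D=A\cup B$, $d=|D|/|K|\le 1$. An *$i$-line* is a line parallel to $e_i$. Let
$$S^i=\{y\in K:\ y+te_i\in S\ \text{for some } t\in\mathbb R\}$$
be the union of the chords of $K$ in direction $e_i$ that meet $S$. A point of $S^i$ is in $S$ or is reached from $S$ by changing its $i$-th coordinate, so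
$$A\subset S^i\subset D,\qquad D=\bigcup_iS^i,\qquad S^i\setminus A\subset B. \tag{2}$$
In the strip, $S^1=\{u\le1+w+v\}$ and $S^2=\{u\le 1+w-v\}$.

The projection of the Borel set $S$ along $e_i$ is analytic, hence Lebesgue measurable, and $S^i$ is $K$ intersected with the cylinder over it. So $S^i$, $D$, $B$ are measurable. Most importantly, $S^i$ is a union of *full* chords of $K$: if an $i$-line $\ell$ meets $S$, then $\ell\cap K\subset S^i$. By Fubini, an integral over $S^i$ is computed by integrating over the chords $\ell\cap K$ and then over the $i$-lines $\ell$ that meet $S$. Chords that are single points contribute nothing.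

## 3. Boxes, by the Knothe map

The inequality compares $S$ with all of $K$, so it is natural to transport one to the other. We transport $D$ rather than $S$, because every chord used above lies in $D$. The transport map is the triangular one.

**Lemma 1 (Knothe map).** There are a Borel set $D_*\subset D$ with $|D\setminus D_*|=0$ and a Borel map $T:D_*\to\operatorname{int}K$ such that:

1. $T$ pushes the uniform probability on $D$ to the uniform probability on $K$;
2. $T_i$ depends only on $x_1,\dots,x_i$, and for a.e. $i$-line $\ell$ meeting $S$ with $\ell\cap K=[a,b]$, $a<b$ (in terms of the coordinate $x_i$), $T_i$ extends from $\ell\cap D_*\cap(a,b)$ to a nondecreasing, bounded, locally absolutely continuous function of $x_i\in(a,b)$;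
3. the derivatives $\partial_iT_i\ge0$ exist a.e. on $D$, are measurable, and satisfy $\prod_i\partial_iT_i=|K|/|D|=1/d$ a.e. on $D$.

The proof is in Section 5. As an illustration of how such a map is built, transport the square $[0,1]^2$ to the triangle $\{0\le y_2\le y_1\le1\}$. First match the first marginals: the distribution functions are $x_1$ and $y_1^2$, so $T_1=\sqrt{x_1}$. Then match the conditional distributions of the second coordinate, uniform on $[0,1]$ and on $[0,y_1]$: $T_2=x_2\sqrt{x_1}$. Indeed $\partial_1T_1\,\partial_2T_2=\frac1{2\sqrt{x_1}}\sqrt{x_1}=\frac12$, the ratio of the areas.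

Suppose now that $K=\prod_i[a_i,b_i]$ is a box. Every chord of $K$ in direction $e_i$ is $[a_i,b_i]$ in the coordinate $x_i$, and $T_i$ takes values in $[a_i,b_i]$. So on a.e. chord meeting $S$,
$$\int_{a_i}^{b_i}(\partial_iT_i-1)\,dx_i\le (b_i-a_i)-(b_i-a_i)=0 .\tag{3}$$
Integrate over the lines meeting $S$, sum over $i$, and split $S^i$ into $A$ and $S^i\setminus A\subset B$. On $S^i\setminus A$ use only $\partial_iT_i-1\ge-1$:
$$0\ \ge\ \sum_i\int_{S^i}(\partial_iT_i-1)\ \ge\ \int_A\Big(\sum_i\partial_iT_i-n\Big)-n|B| .$$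
By AM–GM and Lemma 1(3), $\sum_i\partial_iT_i\ge n d^{-1/n}$. Hence, for boxes,
$$|B|\ \ge\ (d^{-1/n}-1)\,|A|\ \ge\ \frac{\log(1/d)}n\,|A| .\tag{4}$$
Each direction $i$ was treated separately, with its own set $S^i$, and every error landed in $B$ after a single move. No path of several coordinate moves was used.

## 4. Chord ends in the strip, and a cutoff that vanishes there

**Where the box argument stops.** It used that $T_i-x_i$ points inward at both ends of each chord. In a general $K$ the chord of $x$ in direction $e_i$ says little about $T_i(x)$, since $T$ changes the other coordinates too. Take the strip of Section 1 with $w=\frac1{10}$. There $|K|=2w$ and $d=\frac12+\frac{3w}4=\frac{23}{40}$. For $t\in[\frac w2,1-\frac w2]$ the vertical chord of $K$ over $x=t$ has length $2w$, and the part of $K$ to the left of $x=t$ has area $2wt$ (it is $\int_{-w/2}^{w/2}(2x+w)\,dx=w^2$ for $t=\frac w2$). So the first marginal distribution function of $K$ is $G_1(t)=t$ there. Points of $K$ with $x\le\frac{1-w}2$ have $x+y\le 2x+w\le1$, so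 they lie in $S\subset D$. Thus for $\frac w2\le x\le\frac{1-w}2$ the first marginal distribution function of $D$ is $F_1(x)=x/d$, and $T_1(x)=x/d$ as long as $x/d\le1-\frac w2$.

The horizontal chord at height $y=\frac14$ is $x\in[0.15,0.35]$. On it $T_1(x)=\frac{40}{23}x\le\frac{14}{23}<0.95$. At the right end, $T_1=\frac{14}{23}>0.35$: the field $T_1-x_1$ points out of $K$. Moreover
$$\int_{0.15}^{0.35}(\partial_1T_1-1)\,dx_1=\frac{17}{23}\cdot 0.2>0,$$
so (3) is false on this chord.

**The remedy.** Use vector fields $\varphi$ all of whose *components* vanish on $\partial K$. Then $\int_{\ell\cap K}\partial_i\varphi_i=0$ on every chord, so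
$$\int_{S^i}\partial_i\varphi_i=0\quad\text{for each } i,$$
and the sum over $i$ compares $\int_A\operatorname{div}\varphi$ with integrals over $B$. We take $\varphi=\psi\,(T-x)$ with a cutoff $\psi$ that vanishes on $\partial K$. The price is the term $\nabla\psi\cdot(T-x)$ in the divergence. Two properties of $\psi$ keep this price low: concavity will control the term on $A$, and unconditionality of $Q$ will control it on $B$.

From here until the end of Section 7, assume (1) and translate so that $x_0=0$. Then $0\in\operatorname{int}K$. Let $g$ be the gauge of $K$, so $K=\{g\le1\}$, and $g$ is convex, Lipschitz and positively $1$-homogeneous. Put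
$$u=1-g,\qquad \psi=\min\{u,\tfrac1n\}\quad\text{on }K .$$
For $K=[-1,1]^n$, for instance, $\psi(x)=\min\{1-\max|x_i|,\frac1n\}$. In general $\psi$ is concave and Lipschitz, $0\le\psi\le\frac1n$, and $\psi=0$ on $\partial K$. Why cap at $\frac1n$? On $B$ we shall be charged $n\psi$, and this must be at most a constant. The cap does not make $\psi$ too small: (7) below shows that the mean of $\psi$ is still of order $\frac1n$.

The set $\{u=\frac1n\}$ is the boundary of $(1-\frac1n)K$, a null set. So, by Rademacher's theorem, a.e. $\nabla\psi=-\nabla g\,1_{\{u<1/n\}}$. Euler's identity $x\cdot\nabla g=g$ gives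
$$x\cdot\nabla\psi=-g\,1_{\{u<1/n\}}\quad\text{a.e. on }K. \tag{5}$$

**Claim (a).** For a.e. $x\in K$ and all $v\in K-K$,
$$\sum_i|\partial_i\psi(x)|\,|v_i|\le\frac{2R}r .\tag{6}$$

This claim bounds the error on $B$, and it is where $Q$ enters. Let $p=\nabla g(x)$. By convexity, $g(y)\ge g(x)+p\cdot(y-x)=p\cdot y$ for all $y$, because $p\cdot x=g(x)$. So $p\cdot y\le1$ for $y\in rQ\subset K$. Now $v\in K-K\subset RQ-RQ=2RQ$, and by unconditionality $(\sigma_iv_i)_i\in2RQ$ for all signs $\sigma_i$. Choose the signs with $\sigma_iv_ip_i=|v_ip_i|$. The point $\frac r{2R}(\sigma_iv_i)_i$ lies in $rQ$, so $\frac r{2R}\sum_i|p_iv_i|\le1$. Since $|\partial_i\psi|\le|p_i|$, (6) follows. $\square$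

**Claim (b).** Let $\kappa=|K|^{-1}\int_K\psi$. Then
$$n\kappa\ >\ 0.54 .\tag{7}$$

This claim says that the cap keeps a fixed proportion of the mass. Since $|\{g\le t\}|=t^n|K|$ for $t\in[0,1]$,
$$\kappa=\int_0^{1/n}(1-t)^n\,dt=\frac{1-(1-\frac1n)^{n+1}}{n+1}.$$
With $(1-\frac1n)^{n+1}\le e^{-1}(1-\frac1n)$ we get
$$n\kappa\ge\frac{n-e^{-1}(n-1)}{n+1}=\Big(1-\frac1e\Big)-\frac{1-2/e}{n+1}\ge\frac23-\frac1{3e}>0.54,$$
where the second inequality takes the smallest value, at $n=2$. $\square$

## 5. Construction of the Knothe map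

We prove Lemma 1. We write $x_{<k}=(x_1,\dots,x_{k-1})$ and $x_{\le k}=(x_1,\dots,x_k)$.

**Step 1: marginals.** This step sets up the densities to be matched. Let $D'\subset D$ be Borel with $|D\setminus D'|=0$. For $0\le k\le n$ let $h_k(x_{\le k})$ and $f_k(y_{\le k})$ be the $(n-k)$-volumes of the fibers of $D'$ and of $K$ over the first $k$ coordinates. So $h_n=1_{D'}$, $f_n=1_K$, $h_0=|D|$, $f_0=|K|$, and all these are bounded Borel functions. Let $\pi_k$ be the projection to the first $k$ coordinates and $U_k=\pi_k(\operatorname{int}K)$, an open convex set. On $U_k$ the function $f_k$ is positive, and it is continuous: for $k<n$, $f_k^{1/(n-k)}$ is concave on $\pi_k(K)$ by Brunn–Minkowski, hence continuous on the open set $U_k$; for $k=n$, $f_n=1$ on $U_n=\operatorname{int}K$.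

**Step 2: conditional distribution functions of $K$ and their inverses.** This step produces the functions through which $T_k$ will be defined. Fix $y_{<k}\in U_{k-1}$ and let $J=\{t:(y_{<k},t)\in U_k\}$, a nonempty bounded open interval. We check that $f_k(y_{<k},\cdot)$ vanishes outside $\bar J$. If it is nonzero at $t$, then $(y_{<k},t)\in\pi_k(K)$. Join a point of $K$ above $(y_{<k},t)$ to a point of $\operatorname{int}K$ above some $(y_{<k},t_0)$, $t_0\in J$. This segment lies in $\operatorname{int}K$ except possibly for its first endpoint, so $t\in\bar J$. Hence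
$$G_k(t;y_{<k})=\frac1{f_{k-1}(y_{<k})}\int_{-\infty}^tf_k(y_{<k},\tau)\,d\tau$$
restricts to a $C^1$ bijection $J\to(0,1)$ with positive derivative $f_k/f_{k-1}$. Let $G_k^{-1}(\cdot\,;y_{<k}):(0,1)\to J$ be the inverse. It is jointly Borel on $(0,1)\times U_{k-1}$, because for each real $t$
$$G_k^{-1}(p;y_{<k})\le t\iff p\le G_k(t;y_{<k}),$$
and $G_k(t;\cdot)$ is Borel.

**Step 3: definition of $T$.** We now match distribution functions coordinate by coordinate. Where $h_{k-1}(x_{<k})>0$, put
$$F_k(x_k;x_{<k})=\frac1{h_{k-1}(x_{<k})}\int_{-\infty}^{x_k}h_k(x_{<k},t)\,dt,$$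
a Borel function. Recursively, where $T_{<k}(x_{<k})$ is defined, $h_{k-1}(x_{<k})>0$ and $F_k\in(0,1)$, let
$$T_k(x_{\le k})=G_k^{-1}\big(F_k(x_k;x_{<k});\,T_{<k}(x_{<k})\big).$$
Then $(T_1,\dots,T_k)\in U_k$, so the recursion can continue. Let $D_*$ be the Borel set of $x\in D'$ with $h_{k-1}(x_{<k})>0$ and $F_k\in(0,1)$ for all $k=1,\dots,n$. On it $T$ is defined and takes values in $U_n=\operatorname{int}K$.

**Step 4: property 1.** We check that $T$ transports correctly and that $D_*$ has full measure. Let $X$ be uniform on $D'$. Then $X_{\le k}$ has density $h_k/|D|$, so a.s. $h_{k-1}(X_{<k})>0$. Given $X_{<k}$, the coordinate $X_k$ has the continuous distribution function $F_k(\cdot\,;X_{<k})$, so $F_k(X_k;X_{<k})$ is uniform on $(0,1)$. Hence $X\in D_*$ a.s., that is, $|D\setminus D_*|=0$. Moreover, given $X_{<k}$, $T_k$ has distribution function $G_k(\cdot\,;T_{<k})$, i.e. density $f_k(T_{<k},\cdot)/f_{k-1}(T_{<k})$. By induction on $k$, $T_{\le k}(X)$ has density $\frac{f_{k-1}}{|K|}\cdot\frac{f_k}{f_{k-1}}=\frac{f_k}{|K|}$.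 The case $k=n$ is property 1.

**Step 5: property 2.** We check regularity on whole chords; this is where it matters that the source is $D$. The null set $D\setminus D_*$ meets a.e. $i$-line in a null set. Let $\ell$ be such a line meeting $S$, with $\ell\cap K=[a,b]$, $a<b$. Since $\ell\cap K\subset S^i\subset D$, a.e. point of $\ell\cap K$ lies in $D_*$. So the constant value $x_{<i}$ on $\ell$ satisfies $h_{i-1}(x_{<i})>0$, $T_{<i}(x_{<i})$ is defined, and $F_i\in(0,1)$ a.e. on $(a,b)$. As $F_i$ is nondecreasing in $x_i$, $F_i\in(0,1)$ on all of $(a,b)$. Thus $T_i=G_i^{-1}(F_i;T_{<i})$ is defined on $(a,b)$. It is an increasing $C^1$ function of $F_i\in(0,1)$, and $F_i$ is nondecreasing and absolutely continuous in $x_i$. On a compact subinterval of $(a,b)$, $F_i$ stays in a compact subset of $(0,1)$, where $G_i^{-1}$ is Lipschitz. So $T_i$ is nondecreasing and locally absolutely continuous on $(a,b)$. It is bounded because $U_i$ is bounded.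

**Step 6: property 3.** We compute the derivatives and multiply them. Fix $x_{<k}$ with $h_{k-1}(x_{<k})>0$ and $T_{<k}$ defined. On the open interval of $x_k$ where $F_k\in(0,1)$, the chain rule and Lebesgue's differentiation theorem give, for a.e. $x_k$,
$$\partial_kT_k=\frac{h_k(x_{\le k})}{h_{k-1}(x_{<k})}\cdot\frac{f_{k-1}(T_{<k})}{f_k(T_{\le k})}\ \ge0 .$$
The right side is a Borel function, so $\partial_kT_k$ is measurable; and for a.e. $x\in D_*$ the formula holds for all $k$. On $D_*$ all the $h_k(x_{\le k})$ are positive and $f_n(T)=1$, so the product telescopes: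
$$\prod_k\partial_kT_k=\frac{h_n(x)}{h_0}\cdot\frac{f_0}{f_n(T)}=\frac{|K|}{|D|}=\frac1d .\qquad\square$$

## 6. The transport field and the radial field

**Lemma 2 (transport field).** For every $0\le\Lambda\le\log(1/d)$,
$$\int_A(\Lambda-1)\,\psi\,dx+\kappa|A|\ \le\ \Big(1+\frac1n+\frac{2R}r\Big)|B| .\tag{8}$$

*Proof.* **Step 1: the identity on a chord.** We first integrate the derivative of $\psi(T_i-x_i)$ along one chord, taking care at the ends. Let $\ell\cap K=[a,b]$ be a chord as in Lemma 1(2). The function $\psi\,(T_i-x_i)$ is locally absolutely continuous on $(a,b)$. It tends to $0$ at both ends, because $T_i$ is bounded and $\psi\to0$ there. Its derivative is a.e. $\psi(\partial_iT_i-1)+\partial_i\psi\,(T_i-x_i)$. Integrate over $[a+\delta,b-\delta]$ and let $\delta\to0$. All terms except $\psi\,\partial_iT_i\ge0$ are bounded, so by monotone convergence $\psi\,\partial_iT_i$ is integrable on $(a,b)$ and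
$$\int_a^b\big[\psi(\partial_iT_i-1)+\partial_i\psi\,(T_i-x_i)\big]\,dx_i=0 .\tag{9}$$

**Step 2: sum over chords and directions.** This step replaces chords by the sets $A$ and $B$. Identity (9) bounds $\int_a^b\psi\,\partial_iT_i\,dx_i$ uniformly over such chords, so $\psi\,\partial_iT_i\in L^1(S^i)$. Integrate (9) over the $i$-lines meeting $S$, sum over $i$, and split $S^i=A\cup(S^i\setminus A)$:
$$0=\int_A\Big[\psi\Big(\sum_i\partial_iT_i-n\Big)+\nabla\psi\cdot(T-x)\Big]+\sum_i\int_{S^i\setminus A}\big[\psi(\partial_iT_i-1)+\partial_i\psi\,(T_i-x_i)\big].\tag{10}$$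

**Step 3: the part on $B$.** Here we bound the last sum from below. We have $\partial_iT_i\ge0$, $S^i\setminus A\subset B\subset D$ and $T(x)-x\in K-K$. By (6) and $n\psi\le1$, the last sum is at least
$$-\int_B\Big(n\psi+\sum_i|\partial_i\psi|\,|T_i-x_i|\Big)\ \ge\ -\Big(1+\frac{2R}r\Big)|B| .$$

**Step 4: the part on $A$.** Here AM–GM and concavity enter. By AM–GM and Lemma 1(3),
$$\sum_i\partial_iT_i-n\ \ge\ n(d^{-1/n}-1)\ \ge\ \log(1/d)\ \ge\ \Lambda .$$
Since $\psi$ is concave, $\nabla\psi(x)\cdot(T-x)\ge\psi(T)-\psi(x)$ for a.e. $x$. With Step 3, (10) gives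
$$\int_A\big[\Lambda\psi+\psi(T)-\psi\big]\ \le\ \Big(1+\frac{2R}r\Big)|B| .$$

**Step 5: the term $\psi(T)$.** We evaluate it by the transport property. By Lemma 1(1), $\int_D\psi(T)=\kappa|D|$. Therefore
$$\int_A\psi(T)=\int_D\psi(T)-\int_B\psi(T)\ \ge\ \kappa|D|-\frac{|B|}n\ \ge\ \kappa|A|-\frac{|B|}n ,$$
and (8) follows. $\square$

**What (8) misses.** The term that should produce $\log(e/s)$ is $\Lambda\psi$. If $A$ lies in a thin shell $\{u\le\eta/n\}$ next to $\partial K$, this term is at most $\Lambda\eta/n$. For $\eta\le1/\Lambda$ the left side of (8) is then at most $(\frac1n+\kappa)|A|\le\frac2n|A|$, and (8) alone yields only a bound of order $\frac r{nR}$, with no logarithm. But such a shell is exactly where $\psi$ decreases fast in the radial direction. So we use a second field, $\varphi=\psi x$.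

**Lemma 3 (radial field).**
$$\int_A\big(g\,1_{\{u<1/n\}}-n\psi\big)\,dx\ \le\ \Big(1+\frac{2R}r\Big)|B| .\tag{11}$$

*Proof.* On every chord $\ell\cap K$ in direction $e_i$ the function $\psi x_i$ is Lipschitz and vanishes at the endpoints, which lie in $\partial K$. So $\int_{\ell\cap K}\partial_i(\psi x_i)=0$. Integrating over the $i$-lines meeting $S$ and summing over $i$,
$$0=\sum_i\int_{S^i}(\psi+x_i\,\partial_i\psi)=\int_A(n\psi+x\cdot\nabla\psi)+\sum_i\int_{S^i\setminus A}(\psi+x_i\,\partial_i\psi).$$
By (5), $x\cdot\nabla\psi=-g1_{\{u<1/n\}}$. Since $S^i\setminus A\subset B$ and $x=x-0\in K-K$, (6) bounds the last sum by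
$$\int_B\Big(n\psi+\sum_i|x_i|\,|\partial_i\psi|\Big)\le\Big(1+\frac{2R}r\Big)|B| .\qquad\square$$

The integrand in (11) is close to $1$ near $\partial K$, where (8) is weak, and equals $-1$ in the bulk $\{u\ge\frac1n\}$, where (8) is strong. A suitable combination will be good everywhere.

## 7. Choosing the weights: proof of Theorem 1

**Step 1: reduction to small $B$.** This lets us replace $d$ by $s$. If $|B|\ge|A|/10$, the theorem holds since $r\le R$ and $\min\{\cdot\}\le 1$. Assume $|B|<|A|/10$, and put $\ell=\log(1/s)\ge\log2$. Then $s\le d<1.1s<1$, and as $\log1.1<0.1$,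
$$\ell\ \ge\ \log(1/d)\ \ge\ \ell-0.1 .\tag{12}$$
Let $\Lambda=\min\{\log(1/d),n\}>0$ and $\lambda=\max\{0,\frac{\Lambda-1}2\}\le\frac n2$.

**Step 2: the combination.** We add $\frac\lambda n$ times (11) to (8) and look at the integrand pointwise. With $y=n\psi\in[0,1]$, the integrand over $A$, apart from the constant $\kappa$, is
$$\frac1n\big[\,y(\Lambda-1-\lambda)+\lambda g\,1_{\{u<1/n\}}\big].$$
Suppose $\Lambda\ge1$. Then $\Lambda-1-\lambda=\lambda$; this equality is the reason for the choice of $\lambda$. Where $u\ge\frac1n$ we have $y=1$ and the bracket equals $\lambda$. Where $u<\frac1n$ we have $g=1-\frac yn$, and the bracket equals $\lambda(1+y-\frac yn)\ge\lambda$. Suppose $\Lambda<1$. Then $\lambda=0$ and the bracket is $y(\Lambda-1)\ge\Lambda-1$.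

The coefficient of $|B|$ on the right is at most $\frac32\big(1+\frac{2R}r\big)+\frac1n\le2+\frac{3R}r\le\frac{5R}r$. Hence
$$\frac{5R}r\,|B|\ \ge\ \frac{|A|}n\,F,\qquad F=\begin{cases}\frac{\Lambda-1}2+n\kappa,&\Lambda\ge1,\\[2pt] \Lambda-1+n\kappa,&\Lambda<1.\end{cases}\tag{13}$$

**Step 3: numbers.** It remains to show $F\ge0.078\min\{n,\log(e/s)\}$, where $\log(e/s)=1+\ell$. We use $n\kappa\ge0.54$ from (7).

If $\Lambda\ge1$, then $F\ge\frac\Lambda2+0.04$. If in addition $\Lambda=n$, then $F\ge\frac n2$. Otherwise $\Lambda=\log(1/d)\ge\ell-0.1$ and $\ell\ge\log(1/d)\ge1$ by (12), so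
$$F\ \ge\ \tfrac\ell2-0.01\ \ge\ 0.49\,\ell\ \ge\ 0.245\,(1+\ell).$$

If $\Lambda<1$, then $\Lambda=\log(1/d)\ge\ell-0.1$, so $F\ge\ell-0.56$. The function $(\ell-0.56)/(1+\ell)$ is increasing and $\ell\ge\log2>0.693$. So $F\ge\frac{0.133}{1.693}(1+\ell)\ge0.078(1+\ell)$.

In all cases (13) gives
$$\frac{|B|}{|A|}\ \ge\ \frac{0.078}5\cdot\frac rR\min\Big\{1,\frac{\log(e/s)}n\Big\}=0.0156\,\frac rR\min\Big\{1,\frac{\log(e/s)}n\Big\},$$
and $0.0156>\frac1{70}$. This proves Theorem 1. $\blacksquare$

## 8. Sets larger than half: proof of Theorem 2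

For $s\le\frac12$ Theorem 2 is contained in Theorem 1. Let $s>\frac12$, so $m=1-s$, and let $B=\partial_0^KS$. The purpose is to apply Theorem 1 to what is left when $S$ and its boundary are removed.

If $|B|\ge\frac{1-s}2|K|$ we are done, since $r\le R$. Otherwise let $C=K\setminus(S\cup B)$ and let $C'\subset C$ be Borel with $|C\setminus C'|=0$. Then
$$\frac{1-s}2\ \le\ \frac{|C'|}{|K|}\ \le\ 1-s<\frac12 .$$
A point of $K$ reachable from $C'$ by changing at most one coordinate is not in $S$, because otherwise the point of $C'$ it is reached from would lie in $B$. Hence $\partial_0^KC'\subset B\cup(C\setminus C')$, and $|\partial_0^KC'|\le|B|$. Theorem 1 applied to $C'$, whose relative volume is at most $1-s$, gives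
$$|B|\ \ge\ \frac1{70}\,\frac rR\min\Big\{1,\frac{\log(e/(1-s))}n\Big\}\cdot\frac{1-s}2\,|K| ,$$
which is the claim. $\blacksquare$

## 9. Thin cones with a truncated cut: proof of Theorem 3

**What to aim for.** Here is a heuristic count; the steps below make it precise. Take a thin body around a diagonal ray, whose cross-section at height $\rho=\frac1n\sum x_i$ is proportional to $\rho$, with $\rho$ running from $L$ to $(1+\lambda)L$ and $\lambda L=R$. The volume density in $\rho$ is proportional to $\rho^{n-1}$. It grows by a factor of order $e^{cn\lambda}$ along the body, so a cut part of the way up leaves a lower part with $\log(1/s)$ of order $n\lambda$. If moves of one coordinate cross the cut only within height $O(r/n)$, the boundary is a fraction about $\frac rn\cdot\frac nL=\lambda\frac rR$ of the lower part, which is the desired size.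

The first cut one would try is $\{\rho\le\tau\}$. It gives height $O(r/n)$ when coordinates of points in a cross-section differ by $O(r)$, as for $Q=[-1,1]^n$. But for $Q=\{\sum|x_i|\le n\}$ the points $L\mathbf 1\pm rne_1$ of $L\mathbf 1+rQ$ differ in one coordinate and their heights differ by $2r$. So a single move can cross a height $2r$, and the estimate loses a factor $n$. The remedy is to truncate each coordinate's contribution to the cut, so that no single coordinate can change the cutting function by more than $O(r)$.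

We take $C_0=2000$.

**Step 1: normalization of $Q$.** We put $Q$ between a cube and a cross-polytope. Invertible diagonal linear maps preserve the whole setting. Let $v$ maximize $\prod x_i$ over $Q\cap\mathbb R^n_+$. All $v_i>0$, since $Q$ contains a neighborhood of $0$. Rescale so that $v=\mathbf 1=(1,\dots,1)$. By unconditionality and convexity, $[-1,1]^n\subset Q$. For $x\in Q\cap\mathbb R^n_+$ the derivative at $t=0^+$ of $\sum\log(1+t(x_i-1))$ is at most $0$, so $\sum x_i\le n$. By unconditionality, $Q\subset\{\sum|x_i|\le n\}$.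

**Step 2: the cone.** This step quantifies thinness in the average sense that is available for all $Q$. Let $\rho(x)=\frac1n\sum x_i$, $L\ge1000r$, $Z=L\mathbf 1+rQ$ and $\mathcal K=\{\mu z:z\in Z,\ \mu\ge0\}$. For $z=L\mathbf 1+rq\in Z$ we have $|\rho(z)-L|=r|\rho(q)|\le r$ and $\sum_i|z_i-\rho(z)|=r\sum_i|q_i-\rho(q)|\le2rn$. For $x=\mu z\in\mathcal K$, $\rho(x)\ge\mu(L-r)$. Hence, with $a=\frac{2r}{L-r}\le\frac1{10}$,
$$\sum_i|x_i-\rho(x)|\le an\rho(x),\qquad\text{so}\quad\sum_i|x_i-\rho(x)|\le6rn\ \text{ if }\rho(x)\le3(L-r).\tag{14}$$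
Nonzero points of $\mathcal K$ have $\rho>0$.

**Step 3: the truncated cut.** We define the cutting function and show that it behaves like $\rho-\tau$ away from the cut. Fix $\tau\in[L,2L]$ and let
$$\theta(t)=\max\{-54r,\min\{54r,t\}\},\qquad H(x)=\sum_i\theta(x_i-\tau).$$
Note $\tau+30r\le3(L-r)$. Since $\theta$ is $1$-Lipschitz, (14) gives, for $x\in\mathcal K$ with $\rho(x)\le3(L-r)$,
$$|H(x)-n\theta(\rho(x)-\tau)|\le6rn .$$
So for such $x$
$$H(x)>0\ \text{ if }\rho(x)>\tau+6r,\qquad H(x)<0\ \text{ if }\rho(x)<\tau-6r .\tag{15}$$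

**Step 4: slope along rays.** We show that $H$ crosses zero steeply on each ray. Let $\Omega=\mathcal K\cap\{\rho=1\}$.

**Claim (c).** For $\omega\in\Omega$ and $|\rho-\tau|\le30r$, the function $\rho\mapsto H(\rho\omega)$ is piecewise linear with slope at least $\frac{3n}8$.

Put $x=\rho\omega$. Indices with $|x_i-\tau|\ge54r$ have $|x_i-\rho|\ge24r$, so by (14) there are at most $\frac{6rn}{24r}=\frac n4$ of them. Away from finitely many values of $\rho$ they contribute slope $0$. Each other index contributes slope $\omega_i=\frac{x_i}\rho\ge\frac{\tau-54r}{\tau+30r}\ge\frac12$, because $\tau\ge138r$. The total is at least $\frac{3n}4\cdot\frac12$. $\square$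

By (15), Claim (c) and continuity, there is a unique $\rho_0(\omega)\in[\tau-6r,\tau+6r]$ with $H(\rho_0(\omega)\omega)=0$, and for $0\le\rho\le3(L-r)$ we have $H(\rho\omega)\le0\iff\rho\le\rho_0(\omega)$. Let
$$\Sigma=\{x\in\mathcal K:\rho(x)\le3(L-r),\ H(x)\le0\}=\{\rho\omega:\omega\in\Omega,\ 0\le\rho\le\rho_0(\omega)\}.$$
This is a closed set.

**Step 5: one move crosses only a thin layer.** This is the key estimate; the gain over the plane cut is the bound $108r$ below.

**Claim (d).** Let $x\in\Sigma$ and $y\in\mathcal K\setminus\Sigma$ differ in exactly one coordinate. Then $x,y\ne0$ and, with $\omega_x=x/\rho(x)$, $\omega_y=y/\rho(y)$ and $\varepsilon=\frac{288r}n$,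
$$\rho_0(\omega_x)-\varepsilon\le\rho(x)\le\rho_0(\omega_x),\qquad\rho_0(\omega_y)<\rho(y)\le\rho_0(\omega_y)+\varepsilon .\tag{16}$$

Since $0\in\Sigma$, $y\ne0$. We have $\rho(x)\le\tau+6r$ and $\rho(y)>\rho_0(\omega_y)\ge\tau-6r$. We first show that $\rho(x)$ and $\rho(y)$ are close. Let $x',x''$ be the two points, ordered so that $\rho(x')\le\rho(x'')$. Let $j$ be the coordinate in which they differ and $\Delta=x''_j-x'_j\ge0$. Then $\rho(x'')=\rho(x')+\frac\Delta n$, and by (14)
$$\Delta\Big(1-\frac1n\Big)=(x''_j-\rho(x''))-(x'_j-\rho(x'))\le an\big(\rho(x')+\rho(x'')\big)=an\Big(2\rho(x')+\frac\Delta n\Big).$$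
Since $1-\frac1n-a\ge\frac12-\frac1{10}=\frac25$ and $\rho(x')\le\rho(x)\le\tau+6r\le2L+6r$,
$$\frac\Delta n\ \le\ 5a\rho(x')\ \le\ \frac{10r(2L+6r)}{L-r}\ \le\ 24r ,$$
where the last inequality holds because $L\ge21r$. So $\rho(x)$ and $\rho(y)$ both lie in $[\tau-30r,\tau+30r]$. In particular $x\ne0$, and since $\tau+30r\le3(L-r)$ and $y\notin\Sigma$, $H(x)\le0<H(y)$. Only one summand of $H$ differs between $x$ and $y$, and $\theta$ takes values in $[-54r,54r]$. So $H(y)-H(x)\le108r$, whence $H(x)\ge-108r$ and $H(y)\le108r$. On the ray of $x$, $H$ vanishes at $\rho_0(\omega_x)$ and has slope at least $\frac{3n}8$ between $\rho(x)$ and $\rho_0(\omega_x)$; the same holds on the ray of $y$. As $108r\big/\frac{3n}8=\frac{288r}n=\varepsilon$, (16) follows. $\square$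

**Step 6: volumes along rays.** We translate (16) into volume. For Borel $E\subset\mathcal K$,
$$|E|=c_n\int_\Omega\int_0^\infty1_E(\rho\omega)\,\rho^{n-1}\,d\rho\,d\omega ,\tag{17}$$
where $c_n$ depends only on $n$; the same formula holds for Lebesgue measurable $E$, such as $\ell_0$ boundaries. Since $n\varepsilon=288r\le\tau-6r\le\rho_0$, we have $(\rho_0+\varepsilon)^{n-1}\le\rho_0^{n-1}(1+\frac1n)^{n-1}\le e\rho_0^{n-1}$, so
$$\int_{\rho_0}^{\rho_0+\varepsilon}\rho^{n-1}d\rho\le e\varepsilon\rho_0^{n-1},\qquad\int_{\rho_0-\varepsilon}^{\rho_0}\rho^{n-1}d\rho\le\varepsilon\rho_0^{n-1}.\tag{18}$$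
Each ray $\omega\in\Omega$ meets $Z$ in $\{\rho\omega:\rho_1\le\rho\le\rho_2\}$ with $L-r\le\rho_1\le\rho_2\le L+r$, where $\rho_1,\rho_2$ depend on $\omega$.

There are now two cases. They cover all $s\in(0,\frac12]$; for $0.9^n>\frac12$ the first is empty.

### Case I: $0.9^n\le s\le\frac12$, truncated cones

**Step I.1: the bodies.** For $\lambda\in[\frac1{10n},1]$ put $L=R/\lambda\ge R\ge2000r$ and $\tau=L+\frac34R\in[L,2L]$, and
$$K_\lambda=\{\mu z:z\in Z,\ 1\le\mu\le1+\lambda\},\qquad S_\lambda=K_\lambda\cap\Sigma .$$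
This step checks that $K_\lambda$ is admissible. It is convex: if $\mu=\alpha_1\mu_1+\alpha_2\mu_2$ with $\alpha_i\ge0$, $\alpha_1+\alpha_2=1$, then $\alpha_1\mu_1z_1+\alpha_2\mu_2z_2=\mu\big(\frac{\alpha_1\mu_1}\mu z_1+\frac{\alpha_2\mu_2}\mu z_2\big)$, and the point in brackets lies in $Z$. It is compact and contains $Z$. Writing $\mu=1+\lambda t$,
$$M_\lambda:=K_\lambda-L\mathbf 1=\{tR\mathbf 1+(1+\lambda t)rq:\ t\in[0,1],\ q\in Q\}\ \supset\ rQ .\tag{19}$$
Since $(t-\frac12)R\mathbf 1\in\frac R2Q$ and $(1+\lambda t)rq\in2rQ$, also $M_\lambda\subset\frac R2\mathbf 1+(\frac R2+2r)Q\subset\frac R2\mathbf 1+RQ$. So (1) holds.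

On each ray $K_\lambda$ is $[\rho_1,(1+\lambda)\rho_2]$, and $(1+\lambda)\rho_2\le2(L+r)\le3(L-r)$. Moreover $\rho_1\le L+r<\tau-6r$, and
$$(1+\lambda)\rho_2\ \ge\ (1+\lambda)(L-r)\ \ge\ L+R-2r\ >\ \tau+30r .$$
So on each ray $S_\lambda$ is $[\rho_1,\rho_0]$.

**Step I.2: the boundaries.** We bound both boundaries by $\lambda\frac rR|S_\lambda|$ up to a constant. By (16), on each ray $\partial_0^{K_\lambda}S_\lambda\subset(\rho_0,\rho_0+\varepsilon]$ and $\partial_0^{K_\lambda}(K_\lambda\setminus S_\lambda)\subset[\rho_0-\varepsilon,\rho_0]$. We have $\rho_0-\rho_1\ge\frac34R-7r\ge\frac R2$ and $L\le\rho_0\le2L$, so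
$$\Big(\frac{\rho_1}{\rho_0}\Big)^n\le e^{-n(\rho_0-\rho_1)/\rho_0}\le e^{-nR/(4L)}=e^{-n\lambda/4}\le e^{-1/40}\le\frac{40}{41}.$$
With (18), on each ray and for either boundary,
$$\frac{\text{boundary}}{S_\lambda}\ \le\ \frac{e\varepsilon\rho_0^{n-1}}{(\rho_0^n-\rho_1^n)/n}\ \le\ \frac{41\cdot288\,e\,r}{\rho_0}\ \le\ 41\cdot288\,e\;\lambda\,\frac rR .\tag{20}$$

**Step I.3: $\lambda$ against the size.** Let $s(\lambda)=|S_\lambda|/|K_\lambda|$. We bound $\lambda$ by $\log(e/s(\lambda))/n$. On each ray the ratio is
$$\frac{\rho_0^n-\rho_1^n}{((1+\lambda)\rho_2)^n-\rho_1^n}\ \le\ \Big(\frac{\rho_0}{(1+\lambda)\rho_2}\Big)^n .$$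
Since $(1+\lambda)\rho_2-\rho_0\ge\frac R4-8r\ge\frac R8$ and $(1+\lambda)\rho_2\le4L$, this is at most $e^{-nR/(32L)}=e^{-n\lambda/32}$. So $s(\lambda)\le e^{-n\lambda/32}$, i.e. $\lambda\le\frac{32}n\log(1/s(\lambda))$. As also $\lambda\le1$, we get $\lambda\le32\min\{1,\frac{\log(e/s(\lambda))}n\}$. By (20) and (17), both boundaries have volume at most $C\frac rR\min\{1,\frac{\log(e/s(\lambda))}n\}|S_\lambda|$ with $C=32\cdot41\cdot288\,e$.

**Step I.4: every $s\in[0.9^n,\frac12]$ occurs.** We use the intermediate value theorem. First, $s(\lambda)$ is continuous. After translation by $-L\mathbf 1$, $S_\lambda$ becomes $\{x\in M_\lambda:\sum_i\theta(x_i-\frac34R)\le0\}$, and the condition does not depend on $\lambda$. So it suffices that $|M_{\lambda'}\triangle M_\lambda|\to0$ as $\lambda'\to\lambda$. For $\lambda<\lambda'=\lambda+\eta$, (19) gives $M_\lambda\subset M_{\lambda'}\subset M_\lambda+\eta rQ\subset M_\lambda+\eta M_\lambda=(1+\eta)M_\lambda$. Hence $|M_{\lambda'}\setminus M_\lambda|\le((1+\eta)^n-1)|M_1|$, which tends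 to $0$ with $\eta$.

At $\lambda=\frac1{10n}$: on each ray $S_\lambda$ has $\rho$-length at least $\frac34R-7r$, and $K_\lambda\setminus S_\lambda$ has $\rho$-length at most $(1+\lambda)(L+r)-(\tau-6r)\le\frac R4+8r$. The density $\rho^{n-1}$ varies on the ray by a factor of at most
$$\Big((1+\lambda)\frac{L+r}{L-r}\Big)^n\le e^{n(\lambda+3r/L)}\le e^{0.2}<1.25 ,$$
since $n\lambda=\frac1{10}$ and $\frac{3nr}L=\frac{3n\lambda r}R=\frac{3r}{10R}$. As $1.25(\frac R4+8r)\le\frac34R-7r$, we get $s(\frac1{10n})\ge\frac12$.

At $\lambda=1$: $L=R$, and by Step I.3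
$$s(1)\le\Big(\frac{1.75R+6r}{2R-2r}\Big)^n\le0.9^n .$$
So each $s\in[0.9^n,\frac12]$ equals $s(\lambda)$ for some $\lambda$, and Case I is done.

### Case II: $0<s\le\min\{\frac12,0.9^n\}$, cones with their apex

**Step II.1: the body.** For smaller sets we go down to the apex, where scaling is available. Let $L=\frac R2\ge1000r$, $\tau=\frac{15}8L\in[L,2L]$, and
$$K=\{\mu z:z\in Z,\ 0\le\mu\le2\}=\operatorname{conv}(\{0\}\cup2Z),$$
a convex body. It contains $Z=L\mathbf 1+rQ$. Since $(\mu-1)L\mathbf 1\in LQ$ and $\mu rq\in2rQ$, $K\subset L\mathbf 1+(L+2r)Q\subset L\mathbf 1+RQ$. So (1) holds.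

**Step II.2: the set.** We scale $\Sigma$ to the right size. On rays $K=[0,2\rho_2]$, and $\rho_0\le\tau+6r\le2(L-r)\le2\rho_2$, so $\Sigma\subset K$. Comparing on rays,
$$\frac{|\Sigma|}{|K|}\ \ge\ \Big(\frac{15L/8-6r}{2(L+r)}\Big)^n\ \ge\ 0.9^n\ \ge\ s .$$
Choose $\delta\in(0,1]$ with $\delta^n|\Sigma|=s|K|$ and put $S=\delta\Sigma$. Then $S\subset\Sigma\subset K$ and $|S|=s|K|$.

**Step II.3: the boundaries.** We bound them by scaling back. Define $\partial_0^{\mathcal K}$ as in Section 2, with $\mathcal K$ in place of $K$. As $\mathcal K$ is invariant under scaling,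
$$\partial_0^KS\subset\delta\,\partial_0^{\mathcal K}\Sigma,\qquad\partial_0^K(K\setminus S)\subset\delta\,\partial_0^{\mathcal K}(\mathcal K\setminus\Sigma).$$
By (16), (17), (18) and $\rho_0\ge\tau-6r\ge L$, both have volume at most
$$\sup_\omega\frac{e\varepsilon\rho_0^{n-1}}{\rho_0^n/n}\,|S|\ \le\ \frac{288\,e\,r}L\,|S|=576\,e\,\frac rR\,|S| .$$
Finally $\frac{\log(e/s)}n\ge\log\frac1{0.9}>0.1$, so this is at most $5760\,e\,\frac rR\min\{1,\frac{\log(e/s)}n\}|S|$.

Both cases hold with $C_1=32\cdot41\cdot288\,e$, which proves Theorem 3. $\blacksquare$
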